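# Tolerant testing of $\ell_p$ norms in the Gaussian sequence model: the rate between free tolerance and functional estimation

## 1. The Gaussian sequence model, tolerant tests, and the critical separation

**Definition (model and testing problem).** One observes $X=v+\sigma Z$ with $Z\sim N(0,I_d)$. The mean $v\in\mathbb R^d$ is unknown and $\sigma>0$ is known. For fixed $p\ge1$ and $0\le\epsilon_0<\epsilon_1$ the tolerant testing problem is
$$H_0:\ \|v\|_p\le\epsilon_0\qquad\text{versus}\qquad H_1:\ \|v\|_p\ge\epsilon_1 .\tag{1}$$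
We write $\lambda=\epsilon_0/\sigma$.

*Example.* Put $a=\lambda d^{-1/p}$ and $\sigma=1$. The spread vector $(a,\dots,a)$ and the spike $(\lambda,0,\dots,0)$ both have $\ell_p$ norm $\lambda$, so both lie on the boundary of $H_0$. A test must accept both. This tension reappears in Section 4.

**Definition (powerful test, critical separation).** Fix $\alpha\in(0,1)$. A test $\psi=\psi(X)\in\{0,1\}$ is powerful for (1) if
$$\sup_{\|v\|_p\le\epsilon_0}P_v(\psi=1)+\sup_{\|v\|_p\ge\epsilon_1}P_v(\psi=0)\le\alpha .$$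
The critical separation $\epsilon_1^*=\epsilon_1^*(\epsilon_0,\mathrm{GS})$ is the infimum of all $\epsilon_1>\epsilon_0$ for which a powerful test exists.

*Example.* Let $d=1$, $\sigma=1$, and reject when $|X|\ge(\epsilon_0+\epsilon_1)/2$. Since $\big||X|-|v|\big|\le|Z|$, an error of either kind forces $|Z|\ge(\epsilon_1-\epsilon_0)/2$. If $z$ satisfies $P(|Z|\ge z)=\alpha/2$, the test is powerful as soon as $\epsilon_1-\epsilon_0\ge 2z$. Hence $\epsilon_1^*-\epsilon_0\le2z$ whatever $\epsilon_0$ is. The difficulty of the problem lies in large $d$.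

Two observations are used throughout. Enlarging $\epsilon_1$ shrinks $H_1$, so the set of $\epsilon_1$ that admit a powerful test is upward closed: if no powerful test exists at $\epsilon_1$, then $\epsilon_1^*\ge\epsilon_1$. Dividing $X$ by $\sigma$ gives the problem with $\sigma=1$ and $\epsilon_0=\lambda$. From here on **$\sigma=1$**; in general all separations are multiplied by $\sigma$.

**Definition (parameters).** Let $p>1$ not be an even integer. Put $k=\lfloor p/2\rfloor\ge0$ and $\delta=p-2k\in(0,2)$, so $k=0$ and $\delta=p$ when $p\in(1,2)$. Put $a=\lambda d^{-1/p}$ and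
$$N=d\,a^{2k}=d^{1-2k/p}\lambda^{2k},\qquad B=\max(\lambda^p,\sqrt d),\qquad T^2=1+2\log(B/\sqrt d)\ge1,$$
$$\mathcal R^p=N^{1-\delta/2}\,B^{\delta/2}\,T^{-\delta(2-\delta)/2},\qquad \bar N=\max(N,\sqrt d).$$
For $k=0$ we have $\bar N=N=d$.

*Example 1.* Let $p=3$ and $\lambda=d^{1/6}$. Then $k=1$, $\delta=1$, $a=d^{-1/6}$, $N=d^{2/3}$, $B=d^{1/2}$, $T=1$, and $\mathcal R^3=N^{1/2}B^{1/2}=d^{7/12}$, so $\mathcal R=d^{7/36}$.

*Example 2.* Let $p=\frac32$ and $\lambda=d^{1/2}$. Then $k=0$, $\delta=\frac32$, $N=d$, $B=d^{3/4}$, $T^2=1+\frac12\log d$, and $\mathcal R^{3/2}=d^{1/4+9/16}\,T^{-3/8}$.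

## 2. Hermite polynomials, moment differences, and two-prior bounds

**Definition (Hermite polynomials).** The probabilists' Hermite polynomials are given by $e^{sx-s^2/2}=\sum_{m\ge0}s^mHe_m(x)/m!$ for $s\in\mathbb C$.

*Example.* $He_1=x$, $He_2=x^2-1$, $He_4=x^4-6x^2+3$.

Standard facts, with $Z\sim N(0,1)$: $E\,He_i(Z)He_j(Z)=j!\,1_{i=j}$; $He_m'=mHe_{m-1}$; $He_m(v+z)=\sum_i\binom mi v^{m-i}He_i(z)$. Since $E\,e^{s(v+Z)-s^2/2}=e^{sv}$, also $E\,He_m(v+Z)=v^m$. So $He_m(X_i)$ is an unbiased estimator of $v_i^m$.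

We also recall the Gaussian Poincaré inequality: $\mathrm{Var}\,f(v+Z)\le E f'(v+Z)^2$ for $f\in C^1$ with $f'$ of polynomial growth.

**Definition (moment differences).** For symmetric, compactly supported probability measures $\pi_0,\pi_1$ on $\mathbb R$, let $f_i=\pi_i*N(0,1)$ and $\Delta_j=E_{\pi_1}v^j-E_{\pi_0}v^j$. Let $\chi^2(f_1\|f_0)=\int(f_1-f_0)^2/f_0$.

*Example.* For $\pi_0=\delta_0$ and $\pi_1=\frac12(\delta_r+\delta_{-r})$ we get $\Delta_{2j}=r^{2j}$ for $j\ge1$, while the odd differences vanish and $\Delta_0=0$. Here $f_0=\varphi$, the standard normal density, and $\chi^2(f_1\|f_0)=\sum_{j\ge1}r^{4j}/(2j)!=\cosh(r^2)-1$.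

**Fact 1 ($\chi^2$ bound).** If $\pi_0(|v|\le1)\ge\frac12$, then
$$\chi^2(f_1\|f_0)\le2e^{1/2}\sum_j\frac{\Delta_j^2}{j!},\qquad \mathrm{TV}(f_0^{\otimes d},f_1^{\otimes d})\le\tfrac12\big(e^{d\chi^2(f_1\|f_0)}-1\big)^{1/2}.\tag{2}$$

*Proof.* We have $f_0(x)=\varphi(x)\int e^{vx-v^2/2}d\pi_0(v)$. Keep only $|v|\le1$, where $e^{-v^2/2}\ge e^{-1/2}$. By Jensen and symmetry, $E[e^{vx}\mid|v|\le1]\ge e^{xE[v\mid|v|\le1]}=1$. Hence $f_0\ge\frac12e^{-1/2}\varphi$. The expansion $e^{vx-v^2/2}=\sum_jv^jHe_j(x)/j!$ converges in $L^2(\varphi)$ uniformly for $v$ in a bounded set, because the squared norm of the tail is $\sum_{j>J}v^{2j}/j!$. Integrating in $v$ gives $f_1-f_0=\varphi\sum_j\Delta_jHe_j/j!$, and orthogonality gives the first bound. For the second, $\mathrm{TV}\le\frac12\sqrt{\chi^2}$ by Cauchy–Schwarz, and the $\chi^2$ divergence of the products is $(1+\chi^2)^d-1\le e^{d\chi^2}-1$. $\square$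

**Fact 2 (reduction to two priors).** If $\mathrm{TV}(f_0^{\otimes d},f_1^{\otimes d})\le\frac{1-\alpha}4$ and
$$P_{\pi_0^{\otimes d}}(\|v\|_p>\epsilon_0)+P_{\pi_1^{\otimes d}}(\|v\|_p<\epsilon_1)\le\tfrac{1-\alpha}4,$$
then no test of (1), even randomized, is powerful.

*Proof.* Averaging over $\pi_0^{\otimes d}$, the probability of rejecting under $f_0^{\otimes d}$ is at most the type I error plus $P_{\pi_0^{\otimes d}}(\|v\|_p>\epsilon_0)$. The same holds for accepting under $f_1^{\otimes d}$. So the error sum is at least $1-\mathrm{TV}-\frac{1-\alpha}4\ge1-\frac{1-\alpha}2=\frac{1+\alpha}2>\alpha$. $\square$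

## 3. The interpolation rates, the conjecture, and the rate that replaces it

In the next two lemmas, $\lesssim$, $\gtrsim$ and $\asymp$ hide constants depending only on $p$ and $\alpha$. The upper bounds are achieved by a debiased plug-in test.

**Lemma A.** For fixed $p\in(1,2)$ there is a powerful test whenever
$$\epsilon_1-\epsilon_0\gtrsim\sigma\cdot\begin{cases}d^{1/p-1/4},&\lambda\lesssim d^{1/2p}\ \text{(free tolerance)},\\(d^{1/p})^{1-p/2}\lambda^{p/2},&d^{1/2p}\lesssim\lambda\lesssim d^{1/p}\ \text{(interpolation)},\\d^{1/p},&\lambda\asymp d^{1/p}\ \text{(functional estimation)}.\end{cases}$$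

**Lemma B.** For fixed $p$ with $2k<p<2(k+1)$, $k\ge1$ an integer, there is a powerful test whenever
$$\epsilon_1-\epsilon_0\gtrsim\sigma\cdot\begin{cases}d^{1/2p},&\lambda\lesssim d^{1/p-1/4k}\ \text{(free tolerance)},\\(d^{1/p})^{1-2k/p}\lambda^{2k/p},&d^{1/p-1/4k}\lesssim\lambda\lesssim d^{1/p}\ \text{(interpolation)},\\d^{1/p},&\lambda\asymp d^{1/p}\ \text{(functional estimation)}.\end{cases}$$

*Example.* For $p=3$ the three rates are $d^{1/6}$ up to $\lambda\approx d^{1/12}$, then $d^{1/9}\lambda^{2/3}$, then $d^{1/3}$. They agree at the ends of the regimes; for instance $d^{1/9}(d^{1/12})^{2/3}=d^{1/6}$.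

The free tolerance rates are tight up to constants (Ingster). The functional estimation rate is matched up to logarithms: for $d$ large and fixed non-even $p\ge1$, $\epsilon_1^*-\epsilon_0\gtrsim\epsilon_0$ when $\epsilon_0\asymp\sigma d^{1/p}/\sqrt{\log d}$. What happens in between is the subject of a conjecture whose source is Lucas Kania, Tudor Manole, Larry Wasserman and Sivaraman Balakrishnan, "Testing Imprecise Hypotheses", arXiv:2510.20717 (2025): the interpolation rates are also tight up to polylogarithmic factors.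

**Conjecture.** Let $p\in(1,2)\cup\bigcup_{k\ge1}(2k,2k+2)$. Set $\beta=p/2$, $\ell=d^{1/2p}$ if $p\in(1,2)$, and $\beta=2k/p$, $\ell=d^{1/p-1/4k}$ if $2k<p<2k+2$. For every $c_1,c_2>0$ there exist $c>0$, $C\ge0$ and $d_0$, depending only on $p,\alpha,c_1,c_2$, such that for all $d\ge d_0$, all $\sigma>0$ and all $\lambda\in[c_1\ell,c_2d^{1/p}]$,
$$\epsilon_1^*(\epsilon_0,\mathrm{GS})-\epsilon_0\ \ge\ c\,\frac{\sigma\,\mathcal C}{(\log d)^C},\qquad \mathcal C=(d^{1/p})^{1-\beta}\lambda^\beta .$$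

Is this true? In our notation $\mathcal C^p=N$ for $k\ge1$, and $\mathcal C^p=d^{1-p/2}\lambda^{p^2/2}$ for $k=0$. In Example 1, $\mathcal C=d^{8/36}$ while $\mathcal R=d^{7/36}$. In Example 2, $\mathcal R=\mathcal C\,T^{-1/4}$, a logarithmic difference only. This is the general pattern. The conjecture, stated for all these $p$ together, is **false**: it holds for $p\in(1,2)$ and fails for every non-even $p>2$. We prove the following.

**Theorem 1 (upper bound; all $d\ge1$, $\lambda\ge0$).** There is $C=C(p,\alpha)$ such that a powerful test exists whenever $\epsilon_1^p\ge C\big[B+\bar N^{1-\delta/2}B^{\delta/2}T^{-\delta(2-\delta)/2}\big]$.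

**Theorem 2 (lower bound).** There is $c_3=c_3(p,\alpha)>0$ such that for every $c_1>0$ there are $c=c(p,\alpha,c_1)>0$ and $d_0=d_0(p,\alpha,c_1)$ with the following property. For $d\ge d_0$ and $c_1\ell\le\lambda\le c_3d^{1/p}/\sqrt{1+\log d}$ there is no powerful test, even randomized, at some $\epsilon_1\ge\max(2\lambda,c\,\mathcal R)$. Hence $\epsilon_1^*-\epsilon_0\ge\frac12\max(2\lambda,c\,\mathcal R)$.

The last sentence follows because $\epsilon_1\ge2\lambda$ gives $\epsilon_1-\lambda\ge\epsilon_1/2$.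

**Corollary 3 (sharp rate).** For $d\ge d_0$ and $c_1\ell\le\lambda\le c_3d^{1/p}/\sqrt{1+\log d}$ we have $\epsilon_1^*-\epsilon_0\asymp\mathcal R$, with constants depending on $p,\alpha,c_1$. Explicitly, with $\beta'=1-\frac{\delta(2-\delta)}{2p}$:

* if $\lambda\ge d^{1/2p}$: $\ \mathcal R=(d^{1/p})^{1-\beta'}\lambda^{\beta'}T^{-(1-\beta')}$;
* if $k\ge1$ and $c_1\ell\le\lambda\le d^{1/2p}$: $\ \mathcal R=\big(N^{1-\delta/2}d^{\delta/4}\big)^{1/p}$.

For $c_3d^{1/p}/\sqrt{1+\log d}<\lambda\le c_2d^{1/p}$: $\ c\,d^{1/p}(\log d)^{-p/2}\le\epsilon_1^*-\epsilon_0\le Cd^{1/p}$, with $c,C,d_0$ also depending on $c_2$.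

**Corollary 4 (the conjecture).**
(i) If $p\in(1,2)$, the conjecture holds, with $C=p/2$.
(ii) If $2k<p<2k+2$ with $k\ge1$, it fails. For $\lambda=d^{1/p-\tau}$ with $0<\tau<\frac1{4k}$,
$$\epsilon_1^*-\epsilon_0\le C\,\sigma\,\mathcal C\,d^{-\omega},\qquad\omega=\tfrac{\delta}{2p}\min\big(\delta\tau,\tfrac12-2k\tau\big)>0 .$$

## 4. The case $p=3$, $\lambda=d^{1/6}$, by hand

Here $a=d^{-1/6}$, $N=d^{2/3}$, $\lambda^3=\sqrt d=B$.

**The second moment explains the rate $N$.** Under $H_0$, Hölder gives $\sum v_i^2\le d^{1/3}\lambda^2=N$. The statistic $\sum(X_i^2-1)$ has mean $\sum v_i^2$ and variance $2d+4\sum v_i^2$, so its noise $\sqrt d$ is well below $N$. If all $|v_i|\le1$ and $\sum|v_i|^3\ge KN$, then $\sum v_i^2\ge KN$, and this statistic sees it. That is the conjectured rate $\mathcal C^3=N$.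

**Can we do better?** If $v$ escapes the second-moment test, then $\sum v_i^2\lesssim N$, and Cauchy–Schwarz gives
$$\sum|v_i|^3\le\Big(\sum v_i^2\Big)^{1/2}\Big(\sum v_i^4\Big)^{1/2}.$$
So we would like to bound $\sum v_i^4$ as well, and the first thing to try is the unbiased statistic $\sum He_4(X_i)$. It stops here: the spike $v=(\lambda,0,\dots,0)$ is in $H_0$ and has $\sum v_i^4=\lambda^4=d^{2/3}$. The variance at this $v$ is at most $C(d+\lambda^6)=2Cd$, so the statistic is concentrated around $d^{2/3}\gg\sqrt d$, and any threshold below $\frac12\lambda^4$ has type I error tending to $1$. With a threshold of order at least $\lambda^4=N$, the display yields only $\sum|v_i|^3\lesssim(N\cdot N)^{1/2}=N$: nothing is gained.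

The obstruction is a single large coordinate, for which $v^4$ is much bigger than $|v|^3$. We want a statistic whose mean per coordinate is like $v^4$ for small $v$ and like $|v|^3$ for large $v$. Its null mean is then at most a constant times $\lambda^3\le B$. If its noise is of order $\sqrt d$, the threshold is $B=\sqrt d$ and the display gives $(N B)^{1/2}=d^{7/12}$ instead of $N=d^{8/12}$. Section 5 builds this statistic.

**Two priors show that $d^{7/12}$ is the right order at this point.** Let $0<h\le a^2$ and $h\le r^2\le1$. Under $\pi_0$, let $v^2=h$ with probability $\frac14$ and $v=0$ otherwise. Under $\pi_1$, let $v^2=r^2$ with probability $q=\frac h{4r^2}$ and $v=0$ otherwise. Signs are random. The second moments both equal $h/4$, and for $j\ge2$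
$$|\Delta_{2j}|=\tfrac h4\big(r^{2j-2}-h^{j-1}\big)\le\tfrac h4r^2 .$$
By (2), $d\chi^2\le C\,d\,h^2r^4$, which is small once $hr^2\le\kappa d^{-1/2}$ with $\kappa$ small. Under $\pi_0$, $\sum|v_i|^3\le d a^3=\lambda^3$ surely. Under $\pi_1$, about $dq$ coordinates have size $r$, so $\sum|v_i|^3\approx dqr^3=\frac14dhr$. With $h=a^2=d^{-1/3}$ and $r^2=\kappa d^{-1/6}$ this is of order $d^{7/12}$, and $dq\to\infty$. Section 7 turns this into a proof for all $k\ge1$ and $\lambda\le d^{1/2p}$.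

## 5. Upper bound: a statistic with mean like $v^{2k+2}$ near $0$ and like $|v|^p$ far out

We prove Theorem 1. In this section $C,c>0$ depend on $p$ only, unless said otherwise, and may change from line to line.

**Step 1: control of the $2k$-th moment ($k\ge1$ only).** The purpose is a test that detects large $m:=\sum_iv_i^{2k}$. Let $S=\sum_iHe_{2k}(X_i)$, so $ES=m$. From $He_{2k}(v+Z)=\sum_i\binom{2k}iv^{2k-i}He_i(Z)$ and orthogonality, $\mathrm{Var}\,He_{2k}(v+Z)=\sum_{i\ge1}\binom{2k}i^2v^{2(2k-i)}i!\le C(1+v^{4k-2})$. The exponent $(4k-2)/(2k)=2-1/k$ is at least $1$, so $\sum_iv_i^{4k-2}=\sum_i(v_i^{2k})^{2-1/k}\le m^{2-1/k}$ and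
$$\mathrm{Var}\,S\le C(d+m^{2-1/k}).\tag{3}$$

**Step 2: the target function $F$.** The purpose is a function with the two behaviors asked for in Section 4. Put
$$g(u)=g_k(u)=(-1)^{k+1}\Big(\cos u-\sum_{j=0}^k(-1)^j\frac{u^{2j}}{(2j)!}\Big).$$
Then $g_0=1-\cos u\ge0$, and differentiating twice gives $g_k''=g_{k-1}$ with $g_k(0)=g_k'(0)=0$. So $g_k(u)=\int_0^u(u-s)g_{k-1}(s)\,ds$, and by induction $g_k\ge0$ on $[0,\infty)$ and $g_k>0$ on $(0,1]$. As $u\to0$, $g(u)/u^{2k+2}\to1/(2k+2)!$; with continuity and positivity, $g(u)\asymp u^{2k+2}$ on $(0,1]$. For $u\ge1$, $g(u)\le Cu^{2k}$. The function $g$ is even. Let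
$$G(y)=\int_0^yg(u)u^{-p-1}du .$$
Near $0$ the integrand is of order $u^{2k+2-p-1}=u^{1-\delta}$, which is integrable since $\delta<2$. At infinity it is at most $Cu^{2k-p-1}=Cu^{-1-\delta}$, which is integrable since $\delta>0$. So $G$ is nondecreasing with $G(\infty)<\infty$. For $y\le1$, $G(y)\ge c\int_0^yu^{1-\delta}du\ge cy^{2-\delta}$; for $y\ge1$, $G(y)\ge G(1)$. Thus $G(y)\ge c\min(1,y^{2-\delta})$. Now put, with the substitution $u=t|v|$,
$$F(v)=\int_0^Tg(tv)t^{-p-1}dt=|v|^pG(T|v|).$$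
Since $p+2-\delta=2k+2$,
$$F(v)\le C|v|^p,\qquad F(v)\ge c|v|^p\ \ (|v|\ge1/T),\qquad F(v)\ge cT^{2-\delta}v^{2k+2}\ \ (|v|\le1/T).\tag{4}$$

**Step 3: an unbiased estimator of $F$.** The point of building $F$ from cosines is that $\cos(tv)$ has the unbiased estimator $e^{t^2/2}\cos(tx)$. Let
$$H_t(x)=e^{t^2/2}\cos(tx)-\sum_{j=0}^k(-1)^j\frac{t^{2j}He_{2j}(x)}{(2j)!},\qquad f(x)=(-1)^{k+1}\int_0^TH_t(x)\,t^{-p-1}dt .$$
From $e^{itx+t^2/2}=\sum_m(it)^mHe_m(x)/m!$ we see that $H_t(x)$ is the real part of this function of $t$ minus its Taylor polynomial of degree $2k+1$ (the odd terms have zero real part). The $m$-th $t$-derivative of $e^{itx+t^2/2}$ is $P_m(t,x)e^{itx+t^2/2}$, where $P_0=1$ and $P_{m+1}=\partial_tP_m+(ix+t)P_m$. So $P_m$ has total degree at most $m$, and the derivative is bounded by $C_T(1+|x|)^m$ on $[0,T]$. Taylor's theorem gives $|H_t(x)|\le C_Tt^{2k+2}(1+|x|)^{2k+2}$. Since $t^{2k+2-p-1}=t^{1-\delta}$ is integrable at $0$, $f$ is well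 defined and Fubini applies. With $E\,e^{t^2/2}\cos(t(v+Z))=\cos(tv)$ and $E\,He_{2j}(v+Z)=v^{2j}$ we get $Ef(v+Z)=F(v)$.

**Step 4: the variance of $f$.** The purpose is the bound
$$\mathrm{Var}\,f(v+Z)\le C\big(e^{T^2}+|v|^{2p-2}\big).\tag{5}$$
Since $He_{2j}'=2jHe_{2j-1}$, we have $\partial_xH_t=-tS_t$ with
$$S_t(x)=e^{t^2/2}\sin(tx)-\sum_{j=1}^k(-1)^{j-1}\frac{t^{2j-1}He_{2j-1}(x)}{(2j-1)!}.$$
This is the imaginary part of $e^{itx+t^2/2}$ minus its Taylor polynomial of degree $2k$ in $t$, so as in Step 3 $|S_t(x)|\le C_Tt^{2k+1}(1+|x|)^{2k+1}$ on $[0,T]$, with $C$ in place of $C_T$ when $t\le1$. As $t^{-p}t^{2k+1}=t^{1-\delta}$ is integrable at $0$, we may differentiate under the integral, locally uniformly in $x$: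
$$f'(x)=(-1)^k\int_0^Tt^{-p}S_t(x)\,dt ,$$
and $f'$ is continuous with polynomial growth. Let $V=1+|v|$ and let $\|\cdot\|$ be the $L^2$ norm under $x=v+Z$. Note that $\|(1+|x|)^m\|\le C_mV^m$.

* For $t\le1/V$: $\|S_t\|\le C(tV)^{2k+1}$.
* For $1/V\le t\le1$: the sine term is at most $e^{1/2}$ and the Hermite terms have norm at most $C(tV)^{2j-1}\le C(tV)^{2k-1}$, because $tV\ge1$. So $\|S_t\|\le C(tV)^{2k-1}$ if $k\ge1$, and $\|S_t\|\le C$ if $k=0$.
* For $1\le t\le T$: likewise $\|S_t\|\le e^{t^2/2}+C(tV)^{2k-1}1_{k\ge1}$.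

Now integrate against $t^{-p}$.

* $\int_0^{1/V}t^{-p}(tV)^{2k+1}dt=V^{p-1}\int_0^1s^{1-\delta}ds=CV^{p-1}$.
* For $k\ge1$: $\int_{1/V}^\infty t^{-p}(tV)^{2k-1}dt=V^{p-1}\int_1^\infty s^{-1-\delta}ds=CV^{p-1}$.
* For $k=0$: $\int_{1/V}^1t^{-p}dt\le CV^{p-1}$, because $p>1$.
* $\int_1^Tt^{-p}e^{t^2/2}dt\le\int_1^Tte^{t^2/2}dt\le e^{T^2/2}$.

Minkowski's inequality gives $\|f'\|\le C(V^{p-1}+e^{T^2/2})$, and the Gaussian Poincaré inequality gives (5).

**Step 5: the statistic $U$.** We sum over coordinates and express the variance through the mean. Let $U=\sum_if(X_i)$ and $E=\mathbb E\,U=\sum_iF(v_i)$. Coordinates with $|v_i|<1$ have $|v_i|^{2p-2}\le1\le e^{T^2}$. If $|v|\ge1$, then $T|v|\ge1$ and $F(v)\ge c|v|^p$. So $|v|^{2p-2}\le CF(v)^{2-2/p}$ if $p>2$, where the exponent exceeds $1$; and $|v|^{2p-2}\le|v|^p\le CF(v)$ if $p<2$. Put $\kappa=\max(1,2-2/p)\in[1,2)$. Since $F\ge0$, the sum of $F(v_i)^\kappa$ is at most $E^\kappa$. By the choice of $T$,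 $de^{T^2}=e\,d(B/\sqrt d)^2=eB^2$. Hence
$$\mathrm{Var}\,U\le C(de^{T^2}+E^\kappa)\le C(B^2+E^\kappa).\tag{6}$$
This explains the definition of $T$: it is the largest cutoff, up to constants, for which the noise of $U$ stays of order $B$, and by (4) a larger $T$ makes $U$ more sensitive to small coordinates.

**Step 6: the test under $H_0$.** Reject if $U\ge KB$ or (when $k\ge1$) $S\ge K\bar N$. Under $H_0$, (4) gives $E\le C\lambda^p\le CB$; since $B\ge1$ and $\kappa<2$, (6) gives $\mathrm{Var}\,U\le CB^2$. By Hölder, $m\le d^{1-2k/p}\lambda^{2k}=N\le\bar N$, and since $\bar N\ge\sqrt d\ge1$, (3) gives $\mathrm{Var}\,S\le C\bar N^2$. By Chebyshev we can choose $K=K(p,\alpha)$ so that the type I error is at most $\alpha/2$.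

**Step 7: the test under $H_1$.** We show that a large norm forces one of the two means to be large. Let $K'\ge\max(2K,1)$.

If $E\ge K'B$, then $KB\le E/2$, and since $E\ge K'B\ge K'$,
$$P(U<KB)\le\frac{C(B^2+E^\kappa)}{(E/2)^2}\le C\big(K'^{-2}+K'^{\kappa-2}\big).$$
If $k\ge1$ and $m\ge K'\bar N$, then (3) similarly gives $P(S<K\bar N)\le C(K'^{-2}+K'^{-1/k})$, using $d/m^2\le K'^{-2}$ and $m\ge K'$. Choose $K'=K'(p,\alpha)$ so that both bounds are at most $\alpha/2$.

Suppose $E<K'B$ and (when $k\ge1$) $m<K'\bar N$. On the coordinates with $|v_i|\ge1/T$, (4) gives $\sum|v_i|^p\le CE\le CK'B$. On those with $|v_i|<1/T$, (4) gives $\sum v_i^{2k+2}\le CT^{-(2-\delta)}E\le CK'BT^{-(2-\delta)}$. We write $|v|^p=(v^{2k})^{1-\delta/2}(v^{2k+2})^{\delta/2}$; the exponents check, since $2k(1-\frac\delta2)+(2k+2)\frac\delta2=2k+\delta$. Hölder, with the first sum bounded by $m$ if $k\ge1$ and by $d=\bar N$ if $k=0$, gives in total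
$$\|v\|_p^p\le CK'B+C(K'\bar N)^{1-\delta/2}\big(K'B\,T^{-(2-\delta)}\big)^{\delta/2}.$$
So if $\|v\|_p^p\ge\epsilon_1^p$ and the constant $C(p,\alpha)$ in Theorem 1 is large enough, then $E\ge K'B$ or $m\ge K'\bar N$, and the type II error is at most $\alpha/2$. Taking that constant at least $2$ ensures $\epsilon_1>\epsilon_0$. This proves Theorem 1. $\blacksquare$

## 6. For non-even $p>2$ the conjectured rate is too large by a power of $d$

We prove Corollary 4(ii). Let $2k<p<2k+2$ with $k\ge1$ and $\lambda=d^{1/p-\tau}$, $0<\tau<\frac1{4k}$. Since $\ell=d^{1/p-1/4k}$, for any $c_1,c_2>0$ this $\lambda$ lies in $[c_1\ell,c_2d^{1/p}]$ once $d$ is large. Here $a=d^{-\tau}$ and $N=d^{1-2k\tau}\ge\sqrt d$, so $\bar N=N$. Since $\lambda^p=d^{1-p\tau}$,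
$$\frac BN=\max\big(d^{-\delta\tau},\,d^{-1/2+2k\tau}\big)\le1 .$$
From $B\le N$ we get $B\le N^{1-\delta/2}B^{\delta/2}$. With $T\ge1$ and $\mathcal C^p=N$, Theorem 1 gives
$$\epsilon_1^*-\epsilon_0\le\epsilon_1^*\le C\big(N^{1-\delta/2}B^{\delta/2}\big)^{1/p}=C\,\mathcal C\,(B/N)^{\delta/2p}=C\,\mathcal C\,d^{-\omega}.$$
Since $d^{-\omega}(\log d)^{C'}\to0$ for every $C'$, this contradicts the conjectured lower bound for every choice of its constants. General $\sigma$ follows by scaling. $\blacksquare$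

For $p=3$, $\tau=\frac16$, we get $\omega=\frac16\cdot\frac16=\frac1{36}$, in agreement with Section 4.

## 7. Lower bound for $\lambda\le d^{1/2p}$: priors from Lagrange interpolation

Theorem 2 is proved in two ranges. This section treats $k\ge1$ and $c_1\ell\le\lambda\le d^{1/2p}$. It generalizes the two priors of Section 4: there, matching the second moment was Lagrange interpolation of polynomials in $t=v^2$ of degree $1$ at the nodes $0,h$.

**Step 1: interpolation facts.** Fix $k\ge0$, $h>0$ and $r>0$ with $r^2\ge kh$. Let $t_i=ih$ for $0\le i\le k$, with Lagrange basis $\ell_i$. Since $0\le r^2-jh\le r^2$ and $|t_i-t_j|\ge h$ for $i\ne j$, we have $|\ell_i(r^2)|\le(r^2/h)^k$. For smooth $Q$,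
$$Q(r^2)-\sum_i\ell_i(r^2)Q(t_i)=\frac{Q^{(k+1)}(\xi)}{(k+1)!}\prod_i(r^2-t_i),\qquad\xi\in[0,r^2],\quad0\le\prod_i(r^2-t_i)\le r^{2k+2}.\tag{7}$$
For $Q=t^j$ with $j\ge k+1$ the left side is at most $\binom j{k+1}r^{2j}\le2^jr^{2j}$ in absolute value. For polynomials of degree at most $k$ it is $0$. We write $\ell_i^\pm$ for the positive and negative parts of $\ell_i(r^2)$.

*Example.* For $k=1$: $\ell_1(r^2)=r^2/h$ and $\ell_0(r^2)=1-r^2/h\le0$.

**Step 2: the priors.** We choose the parameters so that the first unmatched moment difference is of order $d^{-1/2}$. Here $c_1d^{-1/4k}\le a\le d^{-1/2p}$, $B=\sqrt d$ and $T=1$. Let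
$$h=\frac{a^2}{k+1},\qquad r^2=\kappa_3d^{-1/2}h^{-k},\qquad q=\frac{(h/r^2)^k}{2(k+1)} .$$
Since $h^k\ge(k+1)^{-k}c_1^{2k}d^{-1/2}$, we have $r^2\le\kappa_3(k+1)^kc_1^{-2k}\le\frac12$ if $\kappa_3=\kappa_3(p,c_1)$ is small. Next, $kh^{k+1}\le a^{2k+2}=a^pa^{2-\delta}\le d^{-1/2}d^{-(2-\delta)/2p}$, which is at most $\kappa_3d^{-1/2}$ for $d\ge d_0$; this says $kh\le r^2$. By Step 1, $q\sum_i|\ell_i(r^2)|\le\frac12$. On $[0,1]$ put
$$\tau_1=(1-m_0)\delta_0+q\delta_{r^2}+q\sum_i\ell_i^-\delta_{t_i},\qquad\tau_0=(1-m_0)\delta_0+q\sum_i\ell_i^+\delta_{t_i},\qquad m_0=q\sum_i\ell_i^+\le\tfrac12 .$$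
Since $\sum_i\ell_i(r^2)=1$, both have total mass $1$, so they are probability measures; by Step 1 they agree on polynomials of degree at most $k$. Let $\pi_j$ be the law of $\varepsilon\sqrt t$ with $t\sim\tau_j$ and $\varepsilon$ an independent random sign. Both are symmetric and supported in $[-1,1]$.

**Step 3: the null.** We check that $\pi_0^{\otimes d}$ lives in $H_0$. Under $\pi_0$, $|v_i|^p\le(kh)^{p/2}\le a^p$, so $\|v\|_p^p\le da^p=\lambda^p$ surely.

**Step 4: indistinguishability.** We bound the moment differences. Odd ones vanish, and $\Delta_{2j}=0$ for $j\le k$. For $j\ge k+1$, Step 1 and $2r^2\le1$ give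
$$|\Delta_{2j}|\le q2^jr^{2j}=2^{k+1}q\,r^{2k+2}(2r^2)^{j-k-1}\le2^{k+1}q\,r^{2k+2}\le2^{k+1}h^kr^2=2^{k+1}\kappa_3d^{-1/2}.$$
By (2), $d\chi^2\le C(p)\kappa_3^2$, so $\mathrm{TV}\le\frac{1-\alpha}4$ once $\kappa_3=\kappa_3(p,\alpha,c_1)$ is small.

**Step 5: the alternative.** We compute the norm under $\pi_1^{\otimes d}$. Each $|v_i|$ equals $r$ with probability at least $q$. As $r\le1$, $q\ge ch^k\ge c\,c_1^{2k}d^{-1/2}$ with $c=c(p)$, so $dq\to\infty$. By Chebyshev, with probability at least $1-4/(dq)$ at least $\frac12dq$ coordinates have $|v_i|=r$. Then, using $h\le a^2$ in the factor $h^{-k}$,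
$$\|v\|_p^p\ge\tfrac12dqr^p=\frac{d\,h^kr^\delta}{4(k+1)}\ge c'd\,a^{2k}\big(d^{-1/2}a^{-2k}\big)^{\delta/2}=c'N^{1-\delta/2}d^{\delta/4}=c'N^{1-\delta/2}B^{\delta/2}=c'\mathcal R^p=:\epsilon_1^p ,$$
with $c'=c'(p,\alpha,c_1)$. Finally, $B\ge\lambda^p$ gives $\epsilon_1^p/\lambda^p\ge c'(N/\lambda^p)^{1-\delta/2}=c'a^{-\delta(1-\delta/2)}\to\infty$, because $a\le d^{-1/2p}$. So $\epsilon_1\ge2\lambda$ for $d\ge d_0$. By Fact 2, Theorem 2 holds for $k\ge1$ and $c_1\ell\le\lambda\le d^{1/2p}$. $\blacksquare$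

**Where this stops.** Take $p=3$ and $\lambda=d^{1/4}$, so $a=d^{-1/12}$ and $\lambda^3=d^{3/4}$, and use the priors of Section 4 with any $h\le a^2$ and $r\le1$. Their fourth moments differ by $\Delta_4=\frac h4(r^2-h)$. If $r^2<2h$, then $\frac14dhr\le\frac{\sqrt2}4da^3<\lambda^3$ and there is no separation. If $r^2\ge2h$, then keeping $d\Delta_4^2$ bounded in (2) requires $hr^2\lesssim d^{-1/2}$, and the norm is
$$dqr^3=\tfrac14dhr=\tfrac14d\,h^{1/2}(hr^2)^{1/2}\lesssim d\cdot a\cdot d^{-1/4}=d^{2/3}\ll d^{3/4}=\lambda^3 .$$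
The unmatched fourth moment is what limits us. To use larger spikes we must also match the fourth moment, the sixth, and so on, up to an order $n$ beyond which the factor $1/(2j)!$ in (2) makes the differences harmless. The correction that does this is a signed measure $\nu$, and its positive part will sit in the null prior. It is affordable if its $p$-th moment is at most a small multiple of $a^p$, since $H_0$ allows $\|v\|_p^p=da^p$. By duality, such a $\nu$ exists if and only if the interpolation error (7) is at most that multiple of $a^p$ for every polynomial $Q$ of degree at most $n$ bounded by the corresponding weight. So we need a bound on $Q^{(k+1)}$ near $0$.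

## 8. A weighted Markov inequality at the endpoint

**Lemma W.** Let $n\ge k+1$, $M>0$, $\rho=M^2/n^2$ and $w(t)=\max(t,\rho)^{p/2}$. If $Q$ is a real polynomial of degree at most $n$ with $|Q|\le w$ on $[0,M^2]$, then
$$|Q^{(k+1)}(t)|\le C_1\rho^{p/2-k-1}\qquad\text{for }t\in[0,\rho/32],\qquad C_1=C_1(p).$$

*Example.* Let $k=0$, $n=1$. Then $\rho=M^2$ and $w=M^p$ on $[0,M^2]$. For $Q=b_0+b_1t$ the hypothesis gives $|b_1|M^2\le2M^p$, so $|Q'|\le2M^{p-2}=2\rho^{p/2-1}$, as claimed. For large $n$ the point is that the bound is the one that Markov's inequality would give if $|Q|\le\rho^{p/2}$ held on the whole interval, although $Q$ may be as large as $M^p$ far from $0$.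

*Proof.* Let $b=k+1$, so $b\ge p/2$, and $s=\lceil n/b\rceil$.

**Step 1: multiply $Q$ by a localizing polynomial.** This turns the weighted bound into a uniform one. With $t=M^2\sin^2(\theta/2)$ let
$$F_s(t)=\Big(\frac{\sin(s\theta/2)}{s\sin(\theta/2)}\Big)^2 .$$
This is the Fejér kernel, $s^2F_s=s+2\sum_{j=1}^{s-1}(s-j)\cos j\theta$, so $F_s$ is a polynomial of degree $s-1$ in $\cos\theta=1-2t/M^2$, hence in $t$. It satisfies $0\le F_s\le1$, $F_s(0)=1$ and $F_s(t)\le\frac1{s^2\sin^2(\theta/2)}=\frac{M^2}{s^2t}\le\frac{b^2\rho}t$, as $s\ge n/b$. Put $J=F_s^b$, of degree $b(s-1)<n$, and $R=QJ$, of degree at most $2n$. On $[0,\rho]$, $|R|\le\rho^{p/2}$. For $\rho\le t\le M^2$,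
$$|R(t)|\le t^{p/2}\Big(\frac{b^2\rho}t\Big)^b=b^{2b}\rho^{p/2}\Big(\frac\rho t\Big)^{b-p/2}\le b^{2b}\rho^{p/2}.$$
So $\|R\|\le b^{2b}\rho^{p/2}$, where $\|\cdot\|$ is the sup norm on $[0,M^2]$.

**Step 2: pass to a complex disc and divide by $J$.** Markov's inequality on $[0,M^2]$ reads $\|P'\|\le\frac{2D^2}{M^2}\|P\|$ for $\deg P\le D$. Iterating it at the point $0$,
$$\sum_m\frac{|P^{(m)}(0)|\,|t|^m}{m!}\le e^{2D^2|t|/M^2}\|P\|\qquad(t\in\mathbb C).$$
Let $|t|\le\rho/16$. For $R$ take $D=2n$: $|R(t)|\le e^{8|t|/\rho}\|R\|\le e^{1/2}b^{2b}\rho^{p/2}$. For $F_s$ take $D=n$ and drop the term $m=0$, which is $F_s(0)=1$: $|F_s(t)-1|\le e^{2|t|/\rho}-1\le e^{1/8}-1<\frac12$. So $|J(t)|\ge2^{-b}$ and $|Q(t)|=|R(t)/J(t)|\le2^be^{1/2}b^{2b}\rho^{p/2}$.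

**Step 3: Cauchy's estimate.** For $t\in[0,\rho/32]$ the disc of radius $\rho/32$ about $t$ lies in $\{|z|\le\rho/16\}$. Hence $|Q^{(k+1)}(t)|\le(k+1)!\,(32/\rho)^{k+1}\,2^be^{1/2}b^{2b}\rho^{p/2}$. $\square$

## 9. Lower bound for $\lambda^p\gtrsim\sqrt d$: correcting the priors by a dual measure

Put $y=\lambda^p/\sqrt d=\sqrt d\,a^p$ and $y_0=\min(1,c_1^p)$. This section proves Theorem 2 when $y\ge y_0$. That covers all $\lambda\ge c_1\ell$ if $k=0$ (where $\ell=d^{1/2p}$), and all $\lambda\ge d^{1/2p}$ if $k\ge1$. Together with Section 7 this is the whole of Theorem 2.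

**Step 1: the number of matched moments.** We fix the degree $n$, the size $M$ of the support, and the resulting scale $\rho$. Let $\log_+y=\max(\log y,0)$ and
$$n=\lceil A(1+\log_+y)\rceil,\qquad M^2=\frac n8\ge1,\qquad\rho=\frac{M^2}{n^2}=\frac1{8n},$$
with $A=A(p,\alpha)\ge\max(8,k+1)$ chosen in Step 7. Since $B/\sqrt d=\max(y,1)$, we have $T^2=1+2\log_+y$ and $n\le2A(1+\log_+y)\le2AT^2$, so
$$\rho^{-1}\le16A\,T^2 .$$
We assume $a^2\le c_*\rho$, with $c_*=c_*(p)\le1$ chosen in Step 6. This is implied by $\lambda\le c_3d^{1/p}/\sqrt{1+\log d}$ with $c_3^2=c_*/(16A)\le1$. Indeed, then $a\le1$, so $y\le\sqrt d$, so $T^2\le1+\log d$, so $a^2\le c_3^2/(1+\log d)\le c_*/(16AT^2)\le c_*\rho$.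

**Step 2: spike size, nodes and weight.** With $C_1$ from Lemma W, let $\kappa_1=\min(\frac1{64},\frac1{2C_1})$ and
$$r^2=\kappa_1\rho\Big(\frac{a^2}\rho\Big)^{\delta/2}=\kappa_1a^2\Big(\frac\rho{a^2}\Big)^{1-\delta/2},\qquad h=\frac{\kappa_1a^2}{k+1},\qquad q=\frac{(h/r^2)^k}{4(k+1)} .$$
Since $a^2\le\rho$, we have $kh\le\kappa_1a^2\le r^2\le\kappa_1\rho\le\rho/64$. So Step 1 of Section 7 applies, and $q\sum_i|\ell_i(r^2)|\le\frac14$. Moreover
$$q\,r^{2k+2}=\frac{h^kr^2}{4(k+1)}\le\frac{\kappa_1}4\,a^{2k}\,\rho^{1-\delta/2}a^\delta=\frac{\kappa_1}4\,a^p\rho^{1-\delta/2}.\tag{8}$$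

**Step 3: the dual measure.** The purpose is a signed measure of small $p$-th moment that reproduces the interpolation error on polynomials of degree at most $n$. Let $\mathcal P_n$ be the space of real polynomials of degree at most $n$, and for $Q\in\mathcal P_n$ put $\Phi(Q)=q\big[Q(r^2)-\sum_i\ell_i(r^2)Q(t_i)\big]$. If $|Q|\le w$ on $[0,M^2]$, then by (7), Lemma W (applicable because $n\ge A\ge k+1$ and $\xi\in[0,r^2]\subset[0,\rho/32]$) and (8),
$$|\Phi(Q)|\le q\,r^{2k+2}\,C_1\rho^{p/2-k-1}=q\,r^{2k+2}\,C_1\rho^{\delta/2-1}\le\frac{C_1\kappa_1}4a^p\le\frac{a^p}8 .$$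
So $\Phi$ has norm at most $a^p/8$ on $\mathcal P_n$, as a subspace of $C[0,M^2]$ with the norm $\sup|f|/w$. By Hahn–Banach it extends to $C[0,M^2]$ with the same norm, and by the Riesz representation theorem there is a signed measure $\nu$ on $[0,M^2]$ with
$$\int Q\,d\nu=\Phi(Q)\ \ (Q\in\mathcal P_n),\qquad\int w\,d|\nu|\le\frac{a^p}8,\qquad|\nu|([0,M^2])\le\rho^{-p/2}\frac{a^p}8\le\frac18 .$$
The last bound uses $w\ge\rho^{p/2}$ and $a^2\le\rho$. This is why the weight has the floor $\rho$.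

**Step 4: the priors.** We rearrange the identity $\Phi=\nu$ on $\mathcal P_n$ so that all masses are nonnegative:
$$q\,\delta_{r^2}+q\sum_i\ell_i^-\delta_{t_i}+\nu^-\ \equiv\ q\sum_i\ell_i^+\delta_{t_i}+\nu^+\qquad\text{on }\mathcal P_n .$$
Testing with $Q=1$, both sides have the same total mass $m_0\le\frac14+\frac18<1$. Adding $(1-m_0)\delta_0$ to each side gives probability measures $\tau_1$ (left) and $\tau_0$ (right) on $[0,M^2]$ that agree on $\mathcal P_n$. Let $\pi_j$ be the law of $\varepsilon\sqrt t$, with $t\sim\tau_j$ and $\varepsilon$ an independent random sign.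

**Step 5: the null.** We check that $\pi_0^{\otimes d}$ lies in $H_0$ with high probability, and the hypothesis of Fact 1. Since $t^{p/2}\le w(t)$ and $\kappa_1^{p/2}\le\frac18$,
$$E_{\pi_0}|v|^p\le\tfrac14(kh)^{p/2}+\int t^{p/2}d|\nu|\le\tfrac14\kappa_1^{p/2}a^p+\tfrac18a^p\le\tfrac14a^p .$$
As $a\le1$, Markov's inequality gives $\pi_0(|v|>1)\le\frac14$. As $|v|\le M$, $\mathrm{Var}\,|v|^p\le M^pE|v|^p\le M^pa^p/4$, and Chebyshev gives
$$P_{\pi_0^{\otimes d}}\big(\|v\|_p^p>da^p\big)\le\frac{dM^pa^p/4}{(\frac34da^p)^2}\le\frac{M^p}{da^p}=\frac{M^p}{y\sqrt d}\le\frac{M^p}{y_0\sqrt d}\to0$$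
uniformly in $\lambda$, because $M^2=n/8=O(\log d)$ by $y\le\sqrt d$. Here $da^p=\lambda^p=\epsilon_0^p$.

**Step 6: the alternative.** We compute the norm of the spikes. Each $|v_i|$ equals $r$ with probability at least $q$. Since $r\le1$, $q\ge h^k/(4(k+1))\ge ca^{2k}$ with $c=c(p)$, and $a^{2k}\ge a^p=y/\sqrt d\ge y_0d^{-1/2}$. So $dq\ge cy_0\sqrt d\to\infty$, and with probability at least $1-4/(dq)$
$$\|v\|_p^p\ge\tfrac12dq\,r^p=\frac{d\,h^kr^\delta}{8(k+1)}=c_p\,d\,a^{2k}\Big(\rho\Big(\frac{a^2}\rho\Big)^{\delta/2}\Big)^{\delta/2}=c_p\,d\,a^p\Big(\frac\rho{a^2}\Big)^{\delta(2-\delta)/4}=:\epsilon_1^p .$$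
For the last equality, $a^{2k}=a^pa^{-\delta}$, the total power of $a$ besides $a^p$ is $-\delta+\frac{\delta^2}2=-\frac{\delta(2-\delta)}2$, and the power of $\rho$ is $\frac\delta2-\frac{\delta^2}4=\frac{\delta(2-\delta)}4$. Since $a^2\le c_*\rho$, $\epsilon_1^p\ge c_pc_*^{-\delta(2-\delta)/4}\lambda^p$, and we choose $c_*=c_*(p)$ so small that $\epsilon_1\ge2\lambda$. Next, $N^{1-\delta/2}(da^p)^{\delta/2}=d\,a^{2k+\delta^2/2}$, so
$$\epsilon_1^p=c_pN^{1-\delta/2}(da^p)^{\delta/2}\rho^{\delta(2-\delta)/4}\ge c\,\mathcal R^p ,$$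
with $c=c(p,\alpha,c_1)$, using $da^p=\lambda^p=\sqrt d\,y\ge y_0\sqrt d\max(y,1)=y_0B$ and $\rho\ge(16AT^2)^{-1}$.

**Step 7: indistinguishability.** It remains to see that the unmatched moments are harmless. We have $\Delta_j=0$ for odd $j$ and for even $j\le2n$. For $j>n$, $\tau_1-\tau_0=q\delta_{r^2}-q\sum_i\ell_i(r^2)\delta_{t_i}-\nu$. By Section 7, Step 1, the first part contributes to $\Delta_{2j}$ at most $q2^jr^{2j}=2^{k+1}qr^{2k+2}(2r^2)^{j-k-1}\le2^{k+1}a^p$, by (8), $2r^2\le1$ and $\rho\le1$. For the second part, $j>p/2$ gives $t^j=t^{j-p/2}t^{p/2}\le M^{2j-p}w(t)$ on $[0,M^2]$, so it contributes at most $M^{2j-p}a^p/8$. Since $M\ge1$,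
$$|\Delta_{2j}|\le2^{k+2}a^pM^{2j}.$$
With $(2j)!\ge(2j/e)^{2j}$ and $\frac{M^2}{2j}=\frac n{16j}\le\frac1{16}$,
$$\frac{\Delta_{2j}^2}{(2j)!}\le4^{k+2}a^{2p}\Big(\frac{eM^2}{2j}\Big)^{2j}\le4^{k+2}a^{2p}\Big(\frac e{16}\Big)^{2j}\le4^{k+2}a^{2p}e^{-3j},$$
since $2\log(16/e)>3$. Summing over $j>n$ in (2), and using $da^{2p}=y^2$ and $n\ge A(1+\log_+y)$ with $A\ge8$,
$$d\,\chi^2(f_1\|f_0)\le C_2\,d\,a^{2p}e^{-3n}=C_2y^2e^{-3n}\le C_2e^{-3A},\qquad C_2=C_2(p).$$
Choose $A=A(p,\alpha)$ so that (2) gives $\mathrm{TV}\le\frac{1-\alpha}4$. For $d\ge d_0(p,\alpha,c_1)$ the probabilities in Steps 5 and 6 add up to at most $\frac{1-\alpha}4$, and Fact 2 applies. The constant $c_3=\sqrt{c_*/(16A)}$ depends only on $p,\alpha$. This completes the proof of Theorem 2. $\blacksquare$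

The scale $\rho^{-1/2}$ of this construction is, up to constants depending on $p,\alpha$, the cutoff $T$ of Section 5: $n\ge A(1+\log_+y)\ge\frac A2T^2$ and $n\le2AT^2$. This is why the logarithms on the two sides agree.

## 10. Padding with a known coordinate, up to $\lambda\le c_2d^{1/p}$

Now let $c_3d^{1/p}/\sqrt{1+\log d}<\lambda\le c_2d^{1/p}$. The purpose is a lower bound obtained from a smaller tolerance in dimension $d'=d-1$. Let
$$\lambda'=\frac{c_3}2\cdot\frac{d'^{1/p}}{\sqrt{1+\log d'}} .$$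
For $d$ large, $\lambda'\le\lambda$, and $\lambda'$ lies in the range of Theorem 2 in dimension $d'$ with $c_1=1$, because $\ell$ is smaller than $d^{1/p}$ by a power of $d$. So there is no powerful test, even randomized, at some separation at least $2\lambda'$, and by upward closure none of $\|u\|_p\le\lambda'$ versus $\|u\|_p\ge2\lambda'$.

Let $v=(u,\omega_0)$ with the known coordinate $\omega_0=(\lambda^p-\lambda'^p)^{1/p}$. If $\|u\|_p\le\lambda'$, then $\|v\|_p\le\lambda$. If $\|u\|_p\ge2\lambda'$, then $\|v\|_p^p\ge\epsilon_1^p:=\lambda^p+(2^p-1)\lambda'^p$. A test in dimension $d$ gives a randomized test in dimension $d'$ with no larger error: simulate $X_d=\omega_0+Z_d$. So there is no powerful test at this $\epsilon_1$. As $\epsilon_1\le2\lambda$, the mean value theorem gives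
$$\epsilon_1^*-\epsilon_0\ge\epsilon_1-\lambda\ge\tfrac1p(2^p-1)\lambda'^p\epsilon_1^{1-p}\ge c\,\lambda'^p\lambda^{1-p}\ge c\,d^{1/p}(\log d)^{-p/2}.\tag{9}$$

## 11. The sharp rate, and the logarithmic gap for $p\in(1,2)$

**Proof of Corollary 3.** The lower bounds are Theorem 2 and (9).

*Upper bound for $c_1\ell\le\lambda\le c_3d^{1/p}/\sqrt{1+\log d}$.* We compare Theorem 1 with $\mathcal R$. If $k\ge1$, then $a\ge c_1d^{-1/4k}$ gives $N=da^{2k}\ge c_1^{2k}\sqrt d$, so $\bar N\le C(c_1)N$; for $k=0$, $\bar N=N=d$. So the second term in Theorem 1 is at most $C\mathcal R^p$. The term $B$ is at most $C\mathcal R^p$ as well. Indeed, dividing by $B^{\delta/2}$ and taking the power $1/(1-\frac\delta2)$, this is equivalent to $B\lesssim NT^{-\delta}$.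

* If $B=\lambda^p=da^p$, this says $a^\delta\lesssim T^{-\delta}$. It holds because $a\le c_3/\sqrt{1+\log d}$, $c_3\le1$ and $T^2\le1+\log d$.
* If $B=\sqrt d$, then $T=1$, and it follows from $\sqrt d\le C(c_1)N$.

Hence $\epsilon_1^*-\epsilon_0\le\epsilon_1^*\le C\mathcal R$.

*Upper bound for $\lambda\le c_2d^{1/p}$.* Here $B,\bar N\lesssim d$ with constants depending on $c_2$, and $T\ge1$, so Theorem 1 gives $\epsilon_1^*\le Cd^{1/p}$.

*Explicit forms.* For $\lambda\ge d^{1/2p}$ we have $B=da^p$, so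
$$\mathcal R^p=d\,a^{2k+\delta^2/2}\,T^{-\delta(2-\delta)/2}=d\,a^p(a^2T^2)^{-\delta(2-\delta)/4},$$
and taking $p$-th roots, $\mathcal R=d^{1/p}a^{\beta'}T^{-(1-\beta')}=(d^{1/p})^{1-\beta'}\lambda^{\beta'}T^{-(1-\beta')}$. For $k\ge1$ and $\lambda\le d^{1/2p}$ we have $B=\sqrt d$ and $T=1$. $\blacksquare$

**Proof of Corollary 4(i).** Let $p\in(1,2)$, so $k=0$, $\delta=p$, $N=d$. For $c_1d^{1/2p}\le\lambda\le c_3d^{1/p}/\sqrt{1+\log d}$ we have $B\ge\lambda^p$ and $T^2\le1+\log d$, and Theorem 2 gives, for $d\ge d_0$,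
$$\epsilon_1^*-\epsilon_0\ge c\,\mathcal R\ge c\big(d^{1-p/2}\lambda^{p^2/2}\big)^{1/p}T^{-(2-p)/2}\ge c\,(d^{1/p})^{1-p/2}\lambda^{p/2}(\log d)^{-(2-p)/4}.$$
For $c_3d^{1/p}/\sqrt{1+\log d}<\lambda\le c_2d^{1/p}$, (9) suffices, because $(d^{1/p})^{1-p/2}\lambda^{p/2}\le Cd^{1/p}$ with $C=C(p,c_2)$. Since $p>1$, $\frac{2-p}4<\frac p2$, so the conjecture holds with exponent $C=p/2$. General $\sigma$ follows by scaling. $\blacksquare$

Corollary 4(ii) was proved in Section 6. So the conjecture as stated is disproved: it holds for $p\in(1,2)$ and fails for every non-even $p>2$. Two consequences of Corollary 3 complete the picture.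

**Remark 1.** Let $p\in(1,2)$ and $\lambda=d^{1/p-\tau}$ with $0<\tau<\frac1{2p}$. Then $T^2=1+(1-2p\tau)\log d\asymp\log d$, and the exact order of $\epsilon_1^*-\epsilon_0$ is $\mathcal C\,(\log d)^{-(2-p)/4}$. So a logarithmic factor cannot be removed from the conjecture there.

**Remark 2.** Let $2k<p<2k+2$ with $k\ge1$. The interpolation has two pieces, meeting at $\lambda=d^{1/2p}$. For $\ell\lesssim\lambda\le d^{1/2p}$ the rate is $(N^{1-\delta/2}d^{\delta/4})^{1/p}$. For $\lambda\ge d^{1/2p}$ it is $(d^{1/p})^{1-\beta'}\lambda^{\beta'}$ up to polylogarithmic factors. Here $1-\beta'=\frac\delta p\big(1-\frac\delta2\big)<\frac\delta p=1-\beta$, so $\beta'>\beta=\frac{2k}p$. For $k=0$ the same formula gives $1-\beta'=1-\frac p2$, that is $\beta'=\frac p2=\beta$, which is why the conjecture survives exactly for $p\in(1,2)$.
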